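\title{A Deterministic Approximation Scheme for Hedge Connectivity}

\begin{abstract}
In a hedgegraph the hyperedges are grouped into hedges, and a hedge is deleted as a whole. The connectivity $\lambda$ is the least number of hedges whose deletion disconnects the vertex set. We show that for every fixed $\varepsilon>0$ a cut with at most $(1+\varepsilon)\lambda$ hedges can be found deterministically in polynomial time. The algorithm branches between contracting and skipping the members of a short sequence of sampled hedge sets. The sequence is chosen by conditional expectations, and the unknown minimum cut is controlled by multiplicative weights on the hedges. The method extends to weighted $k$-way cuts for fixed $k$. Under the Exponential Time Hypothesis the dependence on $1/\varepsilon$ cannot be made polynomial.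
\end{abstract}

\section{Hedge connectivity and the results}\label{sec:intro}

A \emph{hedgegraph} $G=(V,E)$ consists of a finite vertex set $V$ and a finite set $E$ of \emph{hedges}; each hedge is a collection of subsets of $V$, its \emph{hyperedges}. We allow repeated hedges, so $E$ is really an indexed family. Throughout, $n=|V|\ge2$, $m=|E|$, and $N$ is the size of the input, which lists the vertices, hedges and hyperedges.

For $A\subseteq E$ let $(V,A)$ be the hypergraph formed by all hyperedges of all hedges in $A$. Its \emph{components} are the parts of the finest partition of $V$ in which every one of these hyperedges lies inside a part. We write $V_A$ for the set of components and $\kappa(A)=|V_A|$; adding hedges to $A$ can only merge components, so $\kappa(A)\ge\kappa(A')$ when $A\subseteq A'$. The hedgegraph is \emph{connected} if $\kappa(E)=1$, and its \emph{connectivity} is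
\[
\lambda(G)=\min\{|F| : F\subseteq E,\ \kappa(E\setminus F)\ge2\}.
\]
A set $F$ attaining the minimum is a \emph{minimum cut}. If every hedge is a single edge, $\lambda$ is the edge connectivity of a multigraph. In general a hedge is a group of links that fail together, and $\lambda$ counts the failures needed to disconnect the network.

For a partition $\mathcal P$ of $V$ into nonempty parts, let $\delta(\mathcal P)$ be the set of hedges having a hyperedge that meets at least two parts. For $X\subseteq V$ let $\delta(X)$ be the set of hedges having a hyperedge that meets both $X$ and $V\setminus X$; thus $\delta(X)=\delta(\{X,V\setminus X\})$ when $\emptyset\ne X\ne V$. Deletion sets and partitions correspond as follows, for each $k\ge2$. If $\kappa(E\setminus F)\ge k$, merging the components of $(V,E\setminus F)$ into exactly $k$ parts gives a partition $\mathcal P$ with $\delta(\mathcal P)\subseteq F$. Conversely, if $\mathcal P$ has $k$ parts, every component of $(V,E\setminus\delta(\mathcal P))$ lies inside a part, so $\kappa(E\setminus\delta(\mathcal P))\ge k$. In particular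
\begin{equation}\label{eq:bipartition}
\lambda(G)=\min\{|\delta(X)| : \emptyset\ne X\subsetneq V\}.
\end{equation}

Two properties that make minimum cuts in graphs tractable are lost. The function $f(X)=|\delta(X)|$ need not satisfy the submodular inequality $f(X)+f(Y)\ge f(X\cup Y)+f(X\cap Y)$: for the single hedge $\{\{1,2\},\{3,4\}\}$, $X=\{1,2\}$ and $Y=\{2,3\}$, the left side is $0+1$ and the right side is $1+1$. And a minimum cut need not be a small part of $E$. In a graph every degree is at least $\lambda$, so $m\ge n\lambda/2$ and a uniformly random edge lies in a fixed minimum cut with probability at most $2/n$, which makes it safe to contract; but if every hedge is the edge set of a spanning tree on $V$, then $\lambda=m$ for every $n$. There is a compensation: the degree count fails only because single hedges reach many vertices, and contracting such a hedge removes many vertices at once. This suggests that a logarithmic number of contractions should suffice, and that the real question is how to choose them.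

Ghaffari, Karger and Panigrahi gave a randomized quasi-polynomial-time exact algorithm for $\lambda(G)$, and a deterministic polynomial-time $O(\log n)$-approximation algorithm is known; whether a deterministic polynomial-time constant-factor approximation exists was open. We answer the following question from \cite{CCWZ}: \emph{is there, for every fixed $\varepsilon>0$, a deterministic algorithm that runs in time polynomial in $N$ and outputs a value between $\lambda(G)$ and $(1+\varepsilon)\lambda(G)$?} There is, and it also returns a cut of that value.

\begin{theorem}\label{thm:main}
Let $0<\varepsilon\le1$ with $1/\varepsilon$ an integer. There is a deterministic algorithm running in time $\mathrm{poly}(N,1/\varepsilon)\cdot n^{O(\varepsilon^{-2}\log(2/\varepsilon))}$ that returns a partition $\{X,V\setminus X\}$ of $V$ into two nonempty parts with $\lambda(G)\le|\delta(X)|\le(1+\varepsilon)\lambda(G)$.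
\end{theorem}

For an arbitrary $\varepsilon>0$, apply the theorem with $1/\lceil1/\varepsilon\rceil\le\varepsilon$. In particular a deterministic polynomial-time constant-factor approximation exists.

For weights $c:E\to\mathbb Q_{\ge0}$, with $c(F)=\sum_{e\in F}c_e$, and $2\le k\le n$, let $\lambda_k(G,c)$ be the minimum of $c(F)$ over $F\subseteq E$ with $\kappa(E\setminus F)\ge k$. By the correspondence above it is the minimum of $c(\delta(\mathcal P))$ over partitions $\mathcal P$ of $V$ into exactly $k$ nonempty parts.

\begin{theorem}\label{thm:kway}
There is a deterministic algorithm which, given $(G,c)$, $k$, and $\varepsilon\in(0,1]$ with $1/\varepsilon$ an integer, finds a partition $\mathcal P$ of $V$ into $k$ parts with $c(\delta(\mathcal P))\le(1+\varepsilon)\lambda_k(G,c)$ in time $\mathrm{poly}(N,1/\varepsilon)\cdot n^{O(k\varepsilon^{-2}\log(2/\varepsilon))}$. In particular, for each fixed $k$ there is a deterministic polynomial-time approximation scheme for weighted hedge $k$-cut.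
\end{theorem}

These two theorems are unconditional. The last result assumes the Exponential Time Hypothesis (ETH): for some constant $\gamma>0$, no algorithm decides 3-SAT on $\nu$ variables in time $O(2^{\gamma\nu})$.

\begin{proposition}\label{prop:eth}
Assuming ETH, no deterministic algorithm computes a value in $[\lambda(G),(1+\varepsilon)\lambda(G)]$ in time polynomial in both $N$ and $1/\varepsilon$.
\end{proposition}

Sections \ref{sec:samples}--\ref{sec:weights} prove Theorem \ref{thm:main}, Section \ref{sec:kway} proves Theorem \ref{thm:kway}, and Section \ref{sec:eth} proves Proposition \ref{prop:eth}.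

\section{The method on four vertices}\label{sec:example}

Fix a minimum cut $C$ and suppose that $\lambda$ is known. To \emph{contract} a set $A$ of hedges is to pass to the components of $(V,A)$. If $A$ avoids $C$, at least two components remain, and each component $X$ offers the cut $\delta(X)$. If one of these has at most $(1+\varepsilon)\lambda$ hedges, we are done. Otherwise let $U$ contain each hedge with probability $\beta/\lambda$ for a small constant $\beta$. Then $U$ meets $C$ with probability at most $\beta$, but meets each $\delta(X)$ with probability about $(1+\varepsilon)\beta$ or more. So $U$ is more likely to be \emph{large}, that is, to meet $\delta(X)$ for a constant fraction of the components $X$, than to meet $C$. A large set that avoids $C$ is progress, and such progress can be made only $O_\varepsilon(\log n)$ times.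

Being large is an event that the algorithm can see; meeting $C$ is not. We therefore work in \emph{rounds}. A round fixes a short sequence of sets $U_1,\dots,U_J$, many of which are large, and explores all ways of contracting some of them and skipping the others. If it finds no good cut, most of the large sets must have met $C$, so the hedges of $C$ were used more than their share. Penalizing used hedges in later rounds makes this impossible to repeat for long.

\begin{example}\label{ex:four}
Let $V=\{1,2,3,4\}$, write $12$ for $\{1,2\}$, and take the hedges
\[
a=a'=\{12,34\},\qquad c=\{13,24\},\qquad z=\{12\}.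
\]
The values $|\delta(X)|$ for $X=1,2,3,4,12,13,14$ are $4,4,3,3,1,3,4$. Thus $\lambda=1$, $C=\{c\}$, and for $\varepsilon\le1$ the algorithm must find $X=12$.

Let the samples be single hedges, each of probability $p=1/4$, and call a sample large if it meets $\delta(X)$ for at least three quarters of the current components $X$. Initially $a,a',c$ are large and $z$ is not, so a sample is large with probability $3/4$ and meets $C$ with probability $1/4$. Contracting $a$ or $a'$ leaves the components $12,34$ and reveals the minimum cut. Contracting $c$ leaves $13,24$, of value $3$, and this is a dead end: each of $a,a',z$ would merge the two components.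

Let a round consist of $J=2$ distinct hedges. At least one of them is large initially, and this is guaranteed without knowing $C$. A round containing $a$ or $a'$ succeeds; for the sequence $(c,a)$ it is the branch that skips $c$ and contracts $a$ which succeeds. So a round fails only if it consists of $c$ and $z$, and then $c$ is used once, twice its share $pJ=1/2$. Now give every hedge weight $1$, let each round take two lightest hedges, and raise the weights of the hedges used in a failed round. The first round may take $c$ and $z$. The second then takes $a$ and $a'$ and succeeds.
\end{example}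

In general, ``many of the sets are large'' must hold along every branch of the exploration, whose components differ from branch to branch, and at the same time the sets must be light. A potential function achieves both. The slack $\varepsilon$ is spent in eighths: the relative rates $1+\frac78\varepsilon$, $1+\frac34\varepsilon$, $1+\frac12\varepsilon$, $1+\frac38\varepsilon$, $1+\frac14\varepsilon$ appear in turn as lower bounds, and the last is compared with an upper bound $1+\frac18\varepsilon$.

\section{Large samples}\label{sec:samples}

Fix $\varepsilon\in(0,1]$ with $1/\varepsilon$ an integer. If $G$ is disconnected, output a component and its complement, of value $0$. So let $G$ be connected. Then $1\le\lambda\le m$, since deleting all hedges leaves $n\ge2$ components.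

Call $A\subseteq E$ \emph{live} if $\kappa(A)\ge2$. The algorithm is run for each \emph{guess} $q\in\{1,\dots,m\}$ of $\lambda$. A \emph{candidate at $A$}, for a live set $A$, is a component $X\in V_A$ with $|\delta(X)|\le(1+\varepsilon)q$. As soon as a candidate is found for the guess $q$, the cut $\{X,V\setminus X\}$ is recorded and the next guess begins; at the end the best recorded cut is returned. A component of a live set is a nonempty proper subset of $V$, so every recorded value is at least $\lambda$ by \eqref{eq:bipartition}. It remains to design the search so that \emph{a candidate is found when $q=\lambda$}. From now on $q$ is fixed; the equality $q=\lambda$ is assumed only where stated.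

For $U\subseteq E$ let $T_A(U)=\{X\in V_A : U\cap\delta(X)\ne\emptyset\}$ be the set of components \emph{touched} by $U$.

\begin{lemma}\label{lem:shrink}
$\kappa(A\cup U)\le\kappa(A)-|T_A(U)|/2$.
\end{lemma}

\begin{proof}
Each component of $(V,A\cup U)$ is a union of members of $V_A$. Let $M$ be the number of members of $V_A$ lying in a component that contains at least two members. There are at most $M/2$ such components, so $\kappa(A\cup U)\le\kappa(A)-M+M/2$. If $X\in T_A(U)$, a hyperedge of a hedge in $U$ meets $X$ and another member of $V_A$, so $X$ is counted: $M\ge|T_A(U)|$.
\end{proof}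

\paragraph{The sample space.}
A deterministic algorithm must be able to try every sample, so independent sampling of the hedges is not available. The estimates of Section \ref{sec:example} need only probabilities of single hedges and of pairs, and a space of polynomial size provides these.

By Bertrand's postulate (for every integer $a\ge1$ there is a prime in $[a,2a]$) choose a prime $P\in[32m/\varepsilon,\,64m/\varepsilon]$, and put
\[
s=\Big\lfloor\frac{\varepsilon P}{16q}\Big\rfloor,\qquad p=\frac sP,\qquad\beta=pq .
\]
Since $\varepsilon P/(16q)\ge2m/q\ge2$ and $\lfloor y\rfloor\ge y/2$ for $y\ge1$,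
\begin{equation}\label{eq:beta}
\varepsilon/32\le\beta\le\varepsilon/16 .
\end{equation}
Identify the hedges with distinct elements of the field $\mathbb F_P=\{0,\dots,P-1\}$. Let $\Omega=\mathbb F_P^2$, so $|\Omega|=O(m^2/\varepsilon^2)$, and for $\omega=(a,b)\in\Omega$ let
\[
U_\omega=\{e\in E : ae+b\in\{0,\dots,s-1\}\}.
\]
Let $\omega$ be uniform in $\Omega$. For each $a$ the map $b\mapsto ae+b$ is a bijection, so $\Pr[e\in U_\omega]=p$. For $e\ne e'$ the linear map $(a,b)\mapsto(ae+b,ae'+b)$ has determinant $e-e'\ne0$ and is a bijection of $\mathbb F_P^2$, so $\Pr[e,e'\in U_\omega]=p^2$. A set of $q$ hedges is met by $U_\omega$ with probability at most $pq=\beta$. A slightly bigger set is met noticeably more often.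

\begin{lemma}\label{lem:hit}
If $D\subseteq E$ and $|D|>(1+\varepsilon)q$, then $\Pr[U_\omega\cap D\ne\emptyset]\ge(1+\frac78\varepsilon)\beta$.
\end{lemma}

\begin{proof}
Choose $D'\subseteq D$ with $|D'|=\lceil(1+\varepsilon)q\rceil$ and let $t=p|D'|$. Then $(1+\varepsilon)\beta\le t\le(1+\varepsilon)\beta+p\le3\beta<1$. Bonferroni's inequality $\Pr[\bigcup_iZ_i]\ge\sum_i\Pr[Z_i]-\sum_{i<i'}\Pr[Z_i\cap Z_{i'}]$ gives
\[
\Pr[U_\omega\cap D'\ne\emptyset]\ge p|D'|-\binom{|D'|}2p^2\ge t-\frac{t^2}2 .
\]
The function $t-t^2/2$ increases on $[0,1]$ (this is why $D$ was trimmed to $D'$), so the probability is at least $(1+\varepsilon)\beta-\frac12(1+\varepsilon)^2\beta^2\ge(1+\varepsilon-2\beta)\beta$, and $2\beta\le\varepsilon/8$ by \eqref{eq:beta}.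
\end{proof}

This is the one place where the approximation slack enters, and it explains the choice of $\beta$ of order $\varepsilon$: the second-order loss $2\beta^2$ must be small against the gain $\varepsilon\beta$. With only $|D|\ge q+1$, the union bound for $|D|=q+1$ gives probability at most $(1+1/q)\beta$, and no gap independent of $q$ remains.

Put
\[
\tau=\tfrac18\varepsilon\beta,\qquad \pi=(1+\tfrac34\varepsilon)\beta,\qquad d=\lceil2/\tau\rceil\,\lceil\log_2n\rceil,
\]
and call $U\subseteq E$ \emph{large for $A$} if $|T_A(U)|\ge\tau\kappa(A)$.

\begin{lemma}\label{lem:large}
If $A$ is live and there is no candidate at $A$, then $\Pr[U_\omega\text{ is large for }A]\ge\pi$.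
\end{lemma}

\begin{proof}
Let $Y=|T_A(U_\omega)|/\kappa(A)\in[0,1]$. Its expectation is the average over $X\in V_A$ of $\Pr[U_\omega\cap\delta(X)\ne\emptyset]$, so $\mathbb E\,Y\ge(1+\frac78\varepsilon)\beta$ by Lemma \ref{lem:hit}. Since $Y\le1$ always and $Y<\tau$ off the event in question, $\mathbb E\,Y\le\Pr[Y\ge\tau]+\tau$. Hence $\Pr[Y\ge\tau]\ge(1+\frac78\varepsilon-\frac18\varepsilon)\beta=\pi$.
\end{proof}

\begin{lemma}\label{lem:depth}
Let $A_0=\emptyset$ and $A_i=A_{i-1}\cup U_i$ with $U_i$ large for $A_{i-1}$, for $i=1,\dots,t$. If $A_t$ is live, then $t\le d$.
\end{lemma}

\begin{proof}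
By Lemma \ref{lem:shrink}, $\kappa(A_i)\le(1-\tau/2)\kappa(A_{i-1})$. So $1<\kappa(A_t)\le ne^{-\tau t/2}$ and $t<(2/\tau)\ln n\le d$.
\end{proof}

\begin{remark}\label{rem:random}
These lemmas already give a randomized scheme. Let $q=\lambda$. While the current set $A$ is live and has no candidate, draw $U_\omega$ conditioned on being large for $A$ and contract it. Each draw avoids $C$ with probability at least $1-\beta/\pi\ge3\varepsilon/7$, and by Lemma \ref{lem:depth} there cannot be $d+1$ draws that all avoid $C$, since subsets of $E\setminus C$ are live. So a candidate appears with probability at least $(3\varepsilon/7)^{d+1}$, an inverse polynomial in $n$ for fixed $\varepsilon$. Trying all sequences of draws instead costs $|\Omega|^d$ steps, which is quasi-polynomial: the depth is logarithmic, but the branching factor grows with $m$.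
\end{remark}

\section{One round: a branching tree and its potential}\label{sec:round}

To make the branching factor constant, all branches share one sequence $\omega_1,\dots,\omega_J\in\Omega$, where $J/d$ depends only on $\varepsilon$, and a branch only decides which of the $J$ sets to contract. It contracts at most $d$ of them, so there are at most $\sum_{i\le d}\binom Ji$ branches, a polynomial number. In this section and the next, the structure of $G$ enters only through Lemmas \ref{lem:large} and \ref{lem:depth} and through the facts that $\emptyset$ and all subsets of $E\setminus C$ are live, for a minimum cut $C$.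

\paragraph{The tree.}
Write $U_j=U_{\omega_j}$, $[j]=\{1,\dots,j\}$, and $A_I=\bigcup_{i\in I}U_i$ for a set $I$ of indices. Level $j$ of the tree is a family $\mathcal N_j$ of sets $I\subseteq[j]$ with $A_I$ live, called \emph{nodes}. Let $\mathcal N_0=\{\emptyset\}$. In \emph{pass} $j$, each $I\in\mathcal N_{j-1}$ receives the child $I\in\mathcal N_j$ (\emph{skip}) and, if $U_j$ is large for $A_I$ and $A_{I\cup\{j\}}$ is live, also the child $I\cup\{j\}\in\mathcal N_j$ (\emph{contract}). The ancestor of $I\in\mathcal N_j$ on level $i\le j$ is $I\cap[i]$. By Lemma \ref{lem:depth}, every node has $|I|\le d$. For $I\in\mathcal N_j$ let $\ell_j(I)$ be the number of \emph{large passes} on the path to $I$, that is, of $i\le j$ such that $U_i$ is large for $A_{I\cap[i-1]}$.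

\paragraph{The potential.}
The path that matters is the one that avoids $C$, and we do not know it. So we force \emph{every} node of $\mathcal N_J$ to have seen many large passes. For a random sequence a fixed path expects at least $\pi J$ of them; we ask for more than $(1+\frac12\varepsilon)\beta J$. The natural weight of a node is $(1-\eta)^{\ell}$, which is big when $\ell$ is small and shrinks in expectation in every pass. But a large pass may split a node in two, and two children of weight $1-\eta$ each would nearly double the sum. We therefore discount each contraction by a factor $\theta$ much smaller than $\eta$. The discount costs at most $\theta^d$ per node, which is affordable when $J$ is a large multiple of $d$. Let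
\[
\eta=\frac\varepsilon{16},\qquad\theta=\eta^2,\qquad B=8+2\lceil\log_2(1/\varepsilon)\rceil,\qquad J=\Big\lceil\frac{32(d+1)B}{\eta\beta\varepsilon}\Big\rceil,
\]
\[
L=\lfloor(1+\tfrac12\varepsilon)\beta J\rfloor,\qquad\rho=1-\pi\eta(1-\eta),\qquad\Phi^*=\theta^d(1-\eta)^L,
\]
\[
\Phi_j=\sum_{I\in\mathcal N_j}(1-\eta)^{\ell_j(I)}\theta^{|I|},\qquad\text{so that }\Phi_0=1 .
\]
The number $\Phi^*$ is a lower bound for the weight of a node with at most $L$ large passes. We note that
\begin{equation}\label{eq:params}
\ln(16/\varepsilon)\le\ln(1/\theta)=\ln256+2\ln(1/\varepsilon)\le B,\qquad d\le\tfrac18\varepsilon\beta J,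
\end{equation}
the last because $\varepsilon\beta J\ge32(d+1)B/\eta\ge 8d$.

\begin{lemma}\label{lem:decay}
If there is no candidate at $A_I$ for any $I\in\mathcal N_{j-1}$, then the average of $\Phi_j$ over $\omega_j\in\Omega$ is at most $\rho\,\Phi_{j-1}$.
\end{lemma}

\begin{proof}
Consider a node $I\in\mathcal N_{j-1}$ of weight $\varphi$. If $U_j$ is not large for $A_I$, its only child has weight $\varphi$. If $U_j$ is large, the skip child has weight $\varphi(1-\eta)$ and the contract child, if present, has weight $\varphi(1-\eta)\theta$; the total is at most $\varphi(1-\eta)(1+\eta^2)=\varphi\,(1-(\eta-\eta^2+\eta^3))\le\varphi\,(1-\eta(1-\eta))$. By Lemma \ref{lem:large} the second case has probability at least $\pi$, so the children have average total weight at most $\varphi\,(1-\pi\eta(1-\eta))=\varphi\rho$.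
\end{proof}

\begin{lemma}\label{lem:start}
$\rho^J/\Phi^*\le\varepsilon/16$.
\end{lemma}

\begin{proof}
We have $\ln\rho\le-\pi\eta(1-\eta)$ and, for $0\le\eta\le\frac12$, $-\ln(1-\eta)=\sum_{i\ge1}\eta^i/i\le\eta+\frac{\eta^2}{2(1-\eta)}\le\eta+\eta^2$. With \eqref{eq:params},
\begin{align*}
\ln\frac{\rho^J}{\Phi^*}&\le-\pi\eta(1-\eta)J+(\eta+\eta^2)(1+\tfrac12\varepsilon)\beta J+dB\\
&=-\eta\beta J\big[(1+\tfrac34\varepsilon)(1-\eta)-(1+\tfrac12\varepsilon)(1+\eta)\big]+dB .
\end{align*}
The bracket equals $\frac14\varepsilon-2\eta-\frac54\varepsilon\eta\ge\frac14\varepsilon-\frac{13}4\eta=\frac3{64}\varepsilon\ge\frac1{32}\varepsilon$. By the choice of $J$ the whole expression is at most $-(d+1)B+dB=-B\le-\ln(16/\varepsilon)$.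
\end{proof}

\paragraph{Choosing the sequence.}
The input of a round is a probability distribution $x$ on $E$; write $x(U)=\sum_{e\in U}x_e$. Besides a small final potential we want the sets $U_j$ to be light for $x$. The average of $x(U_\omega)$ over $\Omega$ is $p$. Both goals are combined in one quantity: each term below estimates the final value of what we want to bound, divided by its target,
\[
\Psi_j=\frac{\Phi_j\,\rho^{J-j}}{\Phi^*}+\frac{\sum_{i\le j}x(U_i)+(J-j)p}{(1+\frac18\varepsilon)pJ}.
\]
The round proceeds as follows. For $j=1,\dots,J$: check all $I\in\mathcal N_{j-1}$ for a candidate at $A_I$ and stop if one is found; otherwise try all $\omega_j\in\Omega$, keep one that minimizes $\Psi_j$, and form $\mathcal N_j$. A round \emph{fails} if it ends without a candidate. For a failed round let $\mathrm{mult}(e)=|\{j\le J:e\in U_j\}|$.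

\begin{lemma}\label{lem:round}
In a failed round,
\begin{enumerate}
\item[(a)] $\ell_J(I)>(1+\frac12\varepsilon)\beta J$ for every $I\in\mathcal N_J$;
\item[(b)] $\sum_{e\in E}x_e\,\mathrm{mult}(e)<(1+\frac18\varepsilon)pJ$.
\end{enumerate}
\end{lemma}

\begin{proof}
Average $\Psi_j$ over $\omega_j$, with $\omega_1,\dots,\omega_{j-1}$ fixed. The first term averages to at most $\Phi_{j-1}\rho^{J-j+1}/\Phi^*$ by Lemma \ref{lem:decay}, and the second averages to the second term of $\Psi_{j-1}$. A minimum is at most the average, so $\Psi_j\le\Psi_{j-1}$. By Lemma \ref{lem:start},
\[
\Psi_0=\frac{\rho^J}{\Phi^*}+1-\frac{\varepsilon/8}{1+\varepsilon/8}\le\frac\varepsilon{16}+1-\frac\varepsilon9<1 .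
\]
Hence $\Psi_J<1$, and both of its nonnegative terms are below $1$. The second gives (b), since $\sum_jx(U_j)=\sum_ex_e\,\mathrm{mult}(e)$. The first gives $\Phi_J<\Phi^*$. A node $I\in\mathcal N_J$ with $\ell_J(I)\le L$ would have weight at least $(1-\eta)^L\theta^d=\Phi^*$, because $|I|\le d$. So $\ell_J(I)\ge L+1>(1+\frac12\varepsilon)\beta J$.
\end{proof}

Part (a) is what exposes the minimum cut: few large passes can be contractions, so on the path that avoids $C$ almost all of them must have met $C$.

\begin{lemma}\label{lem:overuse}
Let $q=\lambda$ and let $C$ be a minimum cut. In a failed round, $\frac1{|C|}\sum_{e\in C}\mathrm{mult}(e)>(1+\frac38\varepsilon)pJ$.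
\end{lemma}

\begin{proof}
Follow the path from the root that contracts in pass $j$ if $U_j$ is large for the current node and $U_j\cap C=\emptyset$, and skips otherwise. Along it $A_I\subseteq E\setminus C$, so $A_I$ is live and each of these contractions is present in the tree. Let $I_C\in\mathcal N_J$ be the end of the path and $h$ the number of $j\le J$ with $U_j\cap C\ne\emptyset$. Each large pass on the path is a contraction or has $U_j\cap C\ne\emptyset$, so $\ell_J(I_C)\le d+h$. Lemma \ref{lem:round}(a) and \eqref{eq:params} give $h>(1+\frac12\varepsilon)\beta J-\frac18\varepsilon\beta J=(1+\frac38\varepsilon)pqJ$. Finally $h\le\sum_j|U_j\cap C|=\sum_{e\in C}\mathrm{mult}(e)$, and $|C|=q$.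
\end{proof}

\section{Many rounds: multiplicative weights}\label{sec:weights}

Lemma \ref{lem:overuse} involves the unknown set $C$ only through an average of multiplicities. It would be contradicted at once if every hedge had $\mathrm{mult}(e)\le(1+\frac18\varepsilon)pJ$. One round cannot guarantee this: $pJ=\beta J/q$ is far below $1$ when $q$ is large, and then the bound would force all $U_j$ to be empty; while taking $J$ of order $m$ would destroy the polynomial bound on the size of the tree. What one round does guarantee is Lemma \ref{lem:round}(b), the bound on average against a distribution $x$ of our choice. If $x$ were uniform on $C$ we would be done. Multiplicative weights move $x$ toward the hedges that have been overused so far.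

Let $\zeta=\varepsilon/8$ and $R=\lceil64\lceil\log_2(m+1)\rceil/(\varepsilon^2p)\rceil$. For the guess $q$, perform up to $R$ rounds, stopping at the first candidate. Start with $w_e=1$ for all $e$. Round $r$ uses $x^{(r)}_e=w_e/\sum_fw_f$, and if it fails with multiplicities $\mathrm{mult}_r$, update $w_e\leftarrow w_e\,(1+\zeta\,\mathrm{mult}_r(e)/J)$.

\begin{lemma}\label{lem:success}
If $q=\lambda$, some round finds a candidate.
\end{lemma}

\begin{proof}
Suppose that all $R$ rounds fail, and let $w_e$ denote the final weights. We compare the total weight with the geometric mean of the weights on a minimum cut $C$. Round $r$ multiplies the total weight by $1+\zeta\sum_ex^{(r)}_e\mathrm{mult}_r(e)/J\le\exp\big(\zeta p(1+\frac18\varepsilon)\big)$, by Lemma \ref{lem:round}(b). The total starts at $m$, so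
\[
\ln\sum_fw_f\le\ln m+\zeta Rp\,(1+\tfrac18\varepsilon).
\]
For $t\in[0,1]$ we have $\ln(1+\zeta t)\ge\zeta t-\frac12\zeta^2t^2\ge\zeta(1-\frac12\zeta)t$. Applying this with $t=\mathrm{mult}_r(e)/J$ and using Lemma \ref{lem:overuse},
\[
\frac1{|C|}\sum_{e\in C}\ln w_e\ge\zeta(1-\tfrac12\zeta)\sum_{r=1}^R\frac1{|C|}\sum_{e\in C}\frac{\mathrm{mult}_r(e)}J>\zeta Rp\,(1-\tfrac1{16}\varepsilon)(1+\tfrac38\varepsilon)\ge\zeta Rp\,(1+\tfrac14\varepsilon),
\]
because $\frac38-\frac1{16}-\frac3{128}=\frac{37}{128}\ge\frac14$. Each $\ln w_e$ is at most $\ln\sum_fw_f$, so $\zeta Rp\cdot\frac18\varepsilon<\ln m$, that is, $R<64\ln m/(\varepsilon^2p)$. This contradicts the choice of $R$.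
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
By Lemma \ref{lem:success} a cut of value at most $(1+\varepsilon)\lambda$ is recorded for $q=\lambda$, and all recorded values are at least $\lambda$. The algorithm is deterministic. It remains to bound the running time.

There are $m$ guesses, and $P$ is found by trial division in time $\mathrm{poly}(m/\varepsilon)$. Since $p=\beta/q\ge\varepsilon/(32m)$, each guess has $R=O(\varepsilon^{-3}m\log(m+1))$ rounds, each of $J$ passes with $|\Omega|=O(m^2\varepsilon^{-2})$ trials per pass. By \eqref{eq:beta}, $\tau\ge\varepsilon^2/256$, so $d=O(\varepsilon^{-2}\log n)$; also $\eta\beta\varepsilon\ge\varepsilon^3/512$, so $J/d=O(\varepsilon^{-3}\log(2/\varepsilon))$, and $J\ge d$ by \eqref{eq:params}. A node is a subset of $[J]$ of size at most $d$. From $(d/J)^d\sum_{i\le d}\binom Ji\le\sum_i\binom Ji(d/J)^i=(1+d/J)^J\le e^d$, each level has at most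
\[
(eJ/d)^d=\exp\big(O(\varepsilon^{-2}\log n\cdot\log(2/\varepsilon))\big)=n^{O(\varepsilon^{-2}\log(2/\varepsilon))}
\]
nodes. For one node and one trial, the components of $(V,A_I)$, the sets $\delta(X)$, largeness and liveness are computed in time $\mathrm{poly}(N,1/\varepsilon)$.

The arithmetic is exact, and here it is convenient that $1/\varepsilon$ is an integer. With $u=16/\varepsilon$, the number $u^{J+2d}\Phi_j$ is an integer of size at most $|\mathcal N_j|\,u^{J+2d}$. The numbers $p,\rho,\eta$ are rationals of bit length $O(\log(2m/\varepsilon))$ and are raised to powers at most $J+2d$. Each update factor is $(8J/\varepsilon+\mathrm{mult}_r(e))/(8J/\varepsilon)$, so after $r$ rounds $(8J/\varepsilon)^rw_e$ is an integer of size at most $(9J/\varepsilon)^r$. Hence all compared quantities have numerators and denominators of bit length polynomial in $m,J,R,1/\varepsilon$ and the logarithm of the number of nodes.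
\end{proof}

\section{Weighted $k$-way cuts}\label{sec:kway}

We prove Theorem \ref{thm:kway}, first for unit weights and then by rounding.

\subsection*{Unit weights}

Write $\lambda_k$ for the optimum. If $\kappa(E)\ge k$, merge the components of $(V,E)$ into $k$ parts, at value $0$. Otherwise $1\le\lambda_k\le m$, and $q$ is now a guess for $\lambda_k$. The sample space, $\tau$, $\pi$ and Lemmas \ref{lem:shrink} and \ref{lem:hit} do not depend on $k$. We redefine ``live'', ``candidate'', ``large'' and $d$, and reprove the facts listed at the start of Section \ref{sec:round}.

\emph{Live sets.} Call $A$ live if $\kappa(A)\ge k$. The empty set is live since $n\ge k$. If $C$ is an optimal deletion set, so $|C|=\lambda_k$, every $A\subseteq E\setminus C$ has $\kappa(A)\ge\kappa(E\setminus C)\ge k$ and is live.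

\emph{Candidates.} The role of a single component is taken by $k-1$ components split off simultaneously. For a live $A$ and a $(k-1)$-subset $S\subseteq V_A$, let $\mathcal P_S$ be the partition of $V$ whose parts are the members of $S$ and the union of the other components; it has $k$ nonempty parts since $\kappa(A)\ge k$. Then
\begin{equation}\label{eq:union}
\delta(\mathcal P_S)=\bigcup_{X\in S}\delta(X):
\end{equation}
if a hyperedge meets two parts, one of them is some $X\in S$ and the other lies in $V\setminus X$; and a hyperedge meeting $X\in S$ and $V\setminus X$ meets $X$ and another part. A candidate at $A$ is a set $S$ with $|\delta(\mathcal P_S)|\le(1+\varepsilon)q$, and $\mathcal P_S$ is what is recorded. All recorded values are at least $\lambda_k$.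

\emph{Large sets.} Let $Y_A(U)$ be the fraction of $(k-1)$-subsets $S\subseteq V_A$ with $S\cap T_A(U)\ne\emptyset$, which is computed as
\[
Y_A(U)=1-\binom{\kappa(A)-|T_A(U)|}{k-1}\Big/\binom{\kappa(A)}{k-1},
\]
and call $U$ large for $A$ if $Y_A(U)\ge\tau$. By \eqref{eq:union}, $S\cap T_A(U)\ne\emptyset$ exactly when $U\cap\delta(\mathcal P_S)\ne\emptyset$. If there is no candidate at $A$, Lemma \ref{lem:hit} applied to each $\delta(\mathcal P_S)$ gives $\mathbb E\,Y_A(U_\omega)\ge(1+\frac78\varepsilon)\beta$, and $\mathbb E\,Y\le\Pr[Y\ge\tau]+\tau$ yields Lemma \ref{lem:large} for the new notions.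

\emph{Depth.} A uniformly random $(k-1)$-subset $S$ contains each component with probability $(k-1)/\kappa(A)$, so $Y_A(U)\le\mathbb E\,|S\cap T_A(U)|=(k-1)|T_A(U)|/\kappa(A)$. A large $U$ thus has $|T_A(U)|\ge\tau\kappa(A)/(k-1)$, and by Lemma \ref{lem:shrink} contracting it multiplies $\kappa$ by at most $1-\frac\tau{2(k-1)}$. After $t$ large contractions ending in a live set, $1<ne^{-\tau t/(2(k-1))}$. So Lemma \ref{lem:depth} holds with
\[
d=\lceil2(k-1)/\tau\rceil\,\lceil\log_2n\rceil .
\]

Define $J$, $L$, $\Phi^*$ from this $d$ by the formulas of Section \ref{sec:round}. Inequalities \eqref{eq:params} and Lemma \ref{lem:start} hold for every positive integer $d$, and Lemmas \ref{lem:decay}, \ref{lem:round}, \ref{lem:overuse} and \ref{lem:success} use only the facts just reproved, with $q=\lambda_k=|C|$. So a partition of value at most $(1+\varepsilon)\lambda_k$ is recorded. For the running time, $J/d=O(\varepsilon^{-3}\log(2/\varepsilon))$ as before and $d=O(k\varepsilon^{-2}\log n)$, so a level has $n^{O(k\varepsilon^{-2}\log(2/\varepsilon))}$ nodes; $J$ is polynomial in $N$ and $1/\varepsilon$ since $k\le n$; and the search for candidates costs a further factor $n^{k-1}$.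

\subsection*{General weights}

An integer weight can be simulated by copies of a hedge, since a partition cuts all copies or none; this is why repeated hedges are allowed. To keep the number of copies polynomial we guess the heaviest weight $\mu$ in an optimal solution, contract all heavier hedges, and round the remaining weights up to multiples of a small fraction of $\mu$.

Delete all hedges of weight $0$; this changes $c(\delta(\mathcal P))$ for no partition $\mathcal P$. If at least $k$ components result, merge them into $k$ parts, at value $0$. Otherwise all weights are positive and $\lambda_k(G,c)>0$. Let $\varepsilon'=\varepsilon/3$, so $1/\varepsilon'$ is an integer. For each value $\mu$ of $c$ let $A_\mu=\{e:c_e>\mu\}$. If $\kappa(A_\mu)\ge k$, form an unweighted hedgegraph $G_\mu$ on the vertex set $V_{A_\mu}$: replace every hyperedge by the set of components of $(V,A_\mu)$ that it meets, and take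
\[
c'_e=\lceil c_em/(\varepsilon'\mu)\rceil\le m/\varepsilon'+1
\]
copies of each hedge $e\notin A_\mu$. A partition of $V_{A_\mu}$ into $k$ parts gives, by taking unions, a partition $\mathcal P$ of $V$ into $k$ parts; no hedge of $A_\mu$ lies in $\delta(\mathcal P)$, and the number of hedges of $G_\mu$ that are cut is $c'(\delta(\mathcal P))$. Run the unit-weight algorithm on $G_\mu$ with parameter $\varepsilon'$, and output the partition of $V$ that is best for $c$ over all $\mu$. There are at most $m$ values $\mu$, and $G_\mu$ has at most $n$ vertices and size $\mathrm{poly}(N,1/\varepsilon)$, so the time bound holds.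

Let $C$ be an optimal deletion set, which is nonempty, and $\mu=\max_{e\in C}c_e$. Then $A_\mu\subseteq E\setminus C$, so $\kappa(A_\mu)\ge k$ and every component of $(V,E\setminus C)$ is a union of vertices of $G_\mu$. Merging these components into $k$ parts shows that the optimum of $G_\mu$ is at most $c'(C)$. Since $c(C)\ge\mu$, we have $m\le\varepsilon'\cdot\frac m{\varepsilon'\mu}c(C)$, and so
\[
c'(C)\le\frac m{\varepsilon'\mu}c(C)+m\le(1+\varepsilon')\frac m{\varepsilon'\mu}c(C).
\]
Let $F=\delta(\mathcal P)$ for the partition $\mathcal P$ found for this $\mu$. As $c_e\le\frac{\varepsilon'\mu}mc'_e$,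
\[
c(F)\le\frac{\varepsilon'\mu}mc'(F)\le(1+\varepsilon')\frac{\varepsilon'\mu}mc'(C)\le(1+\varepsilon')^2c(C)\le(1+\varepsilon)c(C),
\]
because $(1+\varepsilon/3)^2=1+\frac23\varepsilon+\frac19\varepsilon^2\le1+\varepsilon$. This proves Theorem \ref{thm:kway}.

\section{No fully polynomial scheme under ETH}\label{sec:eth}

Global Label Min-Cut is the special case of hedge connectivity in which all hyperedges are edges of a (multi)graph; the hedges are then called labels. Jaffke, Lima, Masa\v{r}\'{\i}k, Pilipczuk and Souza \cite{JLMPS} proved that, unless ETH fails, Global Label Min-Cut with $n$ vertices and $m$ labels cannot be solved exactly in time $(nm)^{o(\log n/(\log\log n)^2)}$. Under ETH this already excludes an exact polynomial-time algorithm for $\lambda(G)$. Since $\lambda$ is an integer bounded by $m$, a scheme that is polynomial in $1/\varepsilon$ would be such an algorithm.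

\begin{proof}[Proof of Proposition \ref{prop:eth}]
Suppose that such an algorithm exists, and take an instance of Global Label Min-Cut with $n$ vertices and $m$ labels. Removing parallel edges of the same label does not change $\lambda$ and leaves $O(n^2)$ edges per label, so $N=(nm)^{O(1)}$. Run the algorithm with $\varepsilon=1/(2m)$. Since $\lambda\le m$, the output lies in $[\lambda,\lambda+\frac12]$, and its floor is $\lambda$. The total time is $(nm)^{O(1)}$. A constant exponent is $o(\log n/(\log\log n)^2)$, so this contradicts the quoted theorem.
\end{proof}

\begin{thebibliography}{9}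

\bibitem{CCWZ}
Karthekeyan Chandrasekaran, Chandra Chekuri, Weihang Wang, Weihao Zhu,
\emph{Hedgegraph Polymatroids}, arXiv:2510.25043 (2025).

\bibitem{JLMPS}
Jaffke, Lima, Masa\v{r}\'{\i}k, Pilipczuk and Souza,
\emph{A tight quasi-polynomial bound for Global Label Min-Cut}, SODA 2023.

\end{thebibliography}
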